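# Loxodromic outer automorphisms no power of which has a geodesic axis

## 1. Loxodromic automorphisms of a tree

Let $X$ be a connected graph, let $d$ be the edge-path distance on its vertices (every edge has length $1$), and let $\phi$ be an automorphism of $X$. For a vertex $v$ the sequence $j\mapsto d(v,\phi^jv)$ is subadditive, so the limit
$$\lambda(\phi)=\lim_{j\to\infty}\frac{d(v,\phi^jv)}{j}$$
exists. Replacing $v$ by $v'$ changes the numerator by at most $2d(v,v')$, so the limit does not depend on $v$. It is the *stable translation length* of $\phi$, and $\lambda(\phi^n)=n\lambda(\phi)$ for $n\ge1$.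

**Definition (loxodromic, axis).** The automorphism $\phi$ is *loxodromic* if $\lambda(\phi)>0$. It *has a bi-infinite geodesic axis* if there are vertices $(v_i)_{i\in\mathbb Z}$ with $d(v_i,v_j)=|i-j|$ for all $i,j$, and an integer $\tau\ne0$ with $\phi(v_i)=v_{i+\tau}$ for all $i$.

If $\phi$ has an axis with shift $\tau$, then $d(v_0,\phi^jv_0)=|j\tau|$, so
$$\lambda(\phi)=|\tau| .\tag{1}$$

These notes ask when loxodromic implies that some power has an axis, with the exponent controlled, on one particular family of graphs. The easy case is that of a tree.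

**Proposition 1.** If $X$ is a tree, every loxodromic automorphism $\phi$ of $X$ has a bi-infinite geodesic axis.

*Proof.* Choose a vertex $v$ for which $\tau=d(v,\phi v)$ is minimal. A loxodromic automorphism fixes no vertex, so $\tau\ge1$. Write the geodesic $[v,\phi v]$ as $v_0,v_1,\dots,v_\tau$, so $v_\tau=\phi v_0$. The concatenation of $[v,\phi v]$ with $\phi[v,\phi v]$ backtracks at $\phi v$ exactly if $\phi(v_1)=v_{\tau-1}$. If this happens and $\tau=1$, then $\phi(v_1)=v_0$, that is, $\phi^2(v_0)=v_0$, and $\phi$ is not loxodromic. If it happens and $\tau\ge2$, then $d(v_1,\phi v_1)=d(v_1,v_{\tau-1})=\tau-2<\tau$, against minimality. So there is no backtracking at $\phi v$, and therefore none in the bi-infinite path formed by the segments $\phi^j[v,\phi v]$, $j\in\mathbb Z$. In a tree a path without backtracking is geodesic, so this path is an axis with shift $\tau$. $\square$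

So for trees the exponent $1$ serves all loxodromic automorphisms at once. What changes in a general graph? The last sentence of the proof fails: a path that is straight at each vertex need not be geodesic. A sensible substitute is to look for geodesics first, and to let $\phi$ permute them.

**Proposition 2.** Let $\phi$ be a loxodromic automorphism of a connected graph $X$. Suppose that there is a nonempty finite set $\mathcal G$ of bi-infinite geodesics (regarded as subgraphs) with $\phi(\mathcal G)=\mathcal G$. Then $\phi^n$ has an axis for some $1\le n\le|\mathcal G|$.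

*Proof.* Pick $\gamma\in\mathcal G$. Its orbit under the permutation $\phi$ of $\mathcal G$ has at most $|\mathcal G|$ elements, so $\phi^n\gamma=\gamma$ for some $1\le n\le|\mathcal G|$. Then $\phi^n$ acts on the line $\gamma$ as a translation or as a reflection. A reflection, or a translation by $0$, gives bounded orbits, which is impossible since $\phi^n$ is loxodromic. So $\phi^n$ translates $\gamma$ by some $\tau\ne0$. $\square$

This argument stops at one exact point: the finiteness of $\mathcal G$. In a graph that is not locally finite there may be infinitely many geodesics running in parallel, and $\phi$ may permute them without ever returning.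

## 2. Infinitely many parallel strands

Let $A$ be a group and $z\in A$. Let $X(A,z)$ be the graph with vertices $N_j,\ l_{j,a},\ U_{j,a}$ $(j\in\mathbb Z,\ a\in A)$ and edges
$$N_j - l_{j,a},\qquad l_{j,a} - U_{j,a},\qquad U_{j,a} - l_{j+1,az^{-1}} .$$
Call the $l_{j,a}$ *lower* and the $N_j,U_{j,a}$ *upper*. Every edge joins a lower to an upper vertex. The shift $\phi:j\mapsto j+1$, which keeps the label $a$, is an automorphism. The graph is a family of parallel strands
$$\cdots - l_{j,a} - U_{j,a} - l_{j+1,az^{-1}} - U_{j+1,az^{-1}} - \cdots,$$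
and at each level $j$ the cone point $N_j$ joins all strands.

**Proposition 3.** The graph $X(A,z)$ is connected, $\phi$ is loxodromic with $\lambda(\phi)=2$, and for $n\ge1$ the power $\phi^n$ has an axis if and only if $z^n=1$.

*Proof.* Connectedness is clear. Define a height on upper vertices by $P(U_{j,a})=j$ and $P(N_j)=j-1$. The upper neighbors of $l_{j,a}$ are $N_j$, $U_{j,a}$ and $U_{j-1,az}$, with heights $j-1,\,j,\,j-1$. So upper vertices with a common lower neighbor have heights that differ by at most $1$, and $d(v,v')\ge2|P(v)-P(v')|$ for upper $v,v'$. Since $P\circ\phi=P+1$, we get $\lambda(\phi)\ge2$. Following a strand from $U_{0,a}$ we reach $U_{j,az^{-j}}$ in $2j$ steps, and four more steps, through $N_j$, lead to $U_{j,a}=\phi^jU_{0,a}$. So $\lambda(\phi)=2$.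

Let $\phi^n$ have an axis, directed so that the shift is positive. By (1) the shift is $2n$. Let $u_i$ be the successive upper vertices on it and $w_i$ the lower vertex between $u_{i-1}$ and $u_i$. Then $\phi^nu_i=u_{i+n}$, so $P$ increases by $n$ in $n$ steps of size at most $1$. Hence every step is $+1$, and after a shift of the index $P(u_i)=i$. If $w_i=l_{m,a}$, then $\{i-1,i\}\subset\{m-1,m\}$, so $m=i$. Write $w_i=l_{i,a_i}$. The vertex $u_i$ is adjacent to $l_{i,a_i}$ and to $l_{i+1,a_{i+1}}$. It is no $N_m$, since $N_m$ sees only level $m$, so $u_i=U_{i,a_i}$ and $a_{i+1}=a_iz^{-1}$. Hence $a_n=a_0z^{-n}$. But $\phi^nw_0=w_n$ says $l_{n,a_0}=l_{n,a_n}$, so $z^n=1$.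

Conversely, put $w_i=l_{i,az^{-i}}$ and $u_i=U_{i,az^{-i}}$. This is an edge path with $P(u_i)=i$, hence a geodesic. If $z^n=1$, then $\phi^nw_i=l_{i+n,az^{-i}}=w_{i+n}$, and likewise for $u_i$. $\square$

If $z$ has infinite order, $\phi$ is loxodromic and no power of it has an axis. The rest of the notes finds this picture inside a complex of free factor systems.

## 3. Relative free factor systems and the exponent question

**Definition (free factor system).** Let $\Gamma=A_1*\cdots*A_k*B$ $(k\ge0)$ with each $A_i\le\Gamma$ nontrivial and $B\le\Gamma$ free of finite rank, possibly trivial. The set of conjugacy classes $\mathcal A=\{[A_1],\dots,[A_k]\}$ is a *free factor system* of $\Gamma$. Write $\mathcal B\sqsubseteq\mathcal C$ if each subgroup in $\mathcal B$ is conjugate to a subgroup of some subgroup in $\mathcal C$; this is a partial order. $\mathrm{Out}(\Gamma;\mathcal A)$ is the subgroup of $\mathrm{Out}(\Gamma)$ that preserves $\mathcal A$.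

**Definition (the complex).** The *complex of free factor systems of $\Gamma$ relative to $\mathcal A$*, written $\mathcal{FF}(\Gamma;\mathcal A)$ or $\mathcal{CFFS}(\Gamma;\mathcal A)$, has as vertices the free factor systems $\mathcal B$ with $\mathcal A\sqsubset\mathcal B\sqsubset\{[\Gamma]\}$, both inclusions proper, and as simplices the chains $\mathcal B_0\sqsubset\cdots\sqsubset\mathcal B_p$ of vertices. The distance $d$ on vertices is the edge-path distance in the $1$-skeleton. $\mathrm{Out}(\Gamma;\mathcal A)$ acts by simplicial isometries.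

**Example.** Let $\Gamma=F_3=\langle a,c,t\rangle$ and $\mathcal A=\{[\langle a\rangle],[\langle c\rangle]\}$ (cofactor $\langle t\rangle$). Then $\{[\langle a\rangle],[\langle c\rangle],[\langle t\rangle]\}\sqsubset\{[\langle a,t\rangle],[\langle c\rangle]\}$ is an edge of $\mathcal{FF}(\Gamma;\mathcal A)$. The free factor system $\{[\langle a\rangle],[\langle t\rangle]\}$ is not a vertex: in the abelianization the image of $c$ is not a multiple of that of $a$ or of $t$, so $\langle c\rangle$ is not conjugate into $\langle a\rangle$ or $\langle t\rangle$.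

Handel and Mosher showed that, apart from a small number of low-complexity exceptional cases, $\mathcal{FF}(\Gamma;\mathcal A)$ is connected and Gromov hyperbolic. Hyperbolicity is not used below. In "Relative free splitting and free factor complexes: An overview", arXiv:2607.19249 (2026), they ask the following, for $(\Gamma;\mathcal A)$ with nonempty and connected complex. Is there an integer $n=n(\Gamma;\mathcal A)\ge1$ such that, whenever $\phi\in\mathrm{Out}(\Gamma;\mathcal A)$ acts loxodromically on $\mathcal{FF}(\Gamma;\mathcal A)$, the power $\phi^n$ has a bi-infinite geodesic axis? The answer is no.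

Throughout, $g^x=xgx^{-1}$, $A^x=xAx^{-1}$, and $x\sim y$ means that $x,y$ are conjugate.

**Theorem 4.** Let $\Gamma=A*C*\langle t\rangle$ with $|A|\ge4$, $C\ne1$ arbitrary groups and $\langle t\rangle\cong\mathbb Z$. Let $\mathcal A=\{[A],[C]\}$. Then $\mathcal{FF}(\Gamma;\mathcal A)$ is a nonempty connected graph. For every $z\in A\setminus1$ there is $\phi=\phi_z\in\mathrm{Out}(\Gamma;\mathcal A)$ acting loxodromically, with stable translation length exactly $2$, such that for all $n\ge1$:
$$\phi^n\text{ has a bi-infinite geodesic axis}\iff z^n=1 .$$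

The element is explicit. Choose $b\in A\setminus1$, $b'\in A\setminus\{1,z,z^{-1}\}$ (possible since $|A|\ge4$) and $k\in C\setminus1$. Put
$$p=t\,b\,t^{-1}b',\qquad t_1=ztk,\qquad p_1=t_1bt_1^{-1}b',$$
$$\Phi|_A=\mathrm{id},\qquad \Phi(t)=t_1,\qquad \Phi(c)=p_1^{100}\,c\,p_1^{-100}\quad(c\in C),\qquad \phi=[\Phi].$$
To see that $\Phi$ is an automorphism, let $\theta$ be the identity on $A$ and $C$ with $\theta(t)=ztk$ (its inverse sends $t$ to $z^{-1}tk^{-1}$). Let $D$ be the identity on $A$ and on $t$ with $D(c)=pcp^{-1}$ for $c\in C$ (its inverse sends $c$ to $p^{-1}cp$, since $D(p)=p$). Then $\theta(p)=p_1$ and $\Phi=\theta D^{100}$. Since $\Phi(A)=A$ and $\Phi(C)$ is conjugate to $C$, we have $\phi\in\mathrm{Out}(\Gamma;\mathcal A)$.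

**Corollary 5.** (1) If $A$ has an element of infinite order, some loxodromic $\phi$ has no power $\phi^n$ $(n\ge1)$ with an axis, so no $n(\Gamma;\mathcal A)$ exists. Examples are $\Gamma=F_3$, $A=\langle a\rangle$, $C=\langle c\rangle$, with $z=b=a$, $b'=a^2$, $k=c$; and $\Gamma=F_n$, $n\ge3$, with $A=F_i$, $C=F_j$, $i,j\ge1$, $i+j=n-1$.
(2) If $A$ has elements of unbounded finite order, no $n(\Gamma;\mathcal A)$ exists.
(3) In general, a valid exponent for $(A*C*\mathbb Z;\{[A],[C]\})$ must be divisible by the order of every element of $A$ if $|A|\ge4$, and of every element of $C$ if $|C|\ge4$.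

*Proof from Theorem 4.* In (1) and (2) the group $A$ is infinite, so $|A|\ge4$. A valid exponent $n$ must satisfy $z^n=1$ for every $z\in A\setminus1$. For $z$ of infinite order no $n$ does, not even one depending on $\phi_z$; for unbounded finite orders no single $n$ does; and $z^n=1$ says that the order of $z$ divides $n$. The roles of $A$ and $C$ in the pair are symmetric. $\square$

No claim is made about pairs $(\Gamma;\mathcal A)$ not covered by Theorem 4.

Here is where the strands of §2 are. Put $H=\langle A,t\rangle=A*\langle t\rangle$ and, for $a\in A$,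
$$N_0=\{[H],[C]\},\qquad l_a=\{[A],[C],[\langle at\rangle]\},\qquad U_a=\{[A],[\langle C,at\rangle]\}.$$
These are vertices, because $\Gamma=H*C=A*C*\langle at\rangle=A*\langle C,at\rangle$. Clearly $l_a\sqsubset N_0$ and $l_a\sqsubset U_a$. Also $\Phi(az^{-1}t)=atk\in\langle C,at\rangle$, so
$$\phi(l_{az^{-1}})=\{[A],[C],[\langle atk\rangle]\}\sqsubset U_a .\tag{2}$$
In $F_3$ with $z=a$ this reads $l_{a^i}-U_{a^i}-\phi(l_{a^{i-1}})$. So $N_j=\phi^j(N_0)$, $l_{j,a}=\phi^j(l_a)$, $U_{j,a}=\phi^j(U_a)$ satisfy all the adjacencies of $X(A,z)$, and $\phi$ acts as the shift. What is missing is everything in the proof of Proposition 3 that used the absence of other vertices and edges. We must show that $N_0$ has no lower neighbors other than the $l_a$; that an upper vertex seeing $l_a$ and some $\phi(l_{a'})$ forces $a=a'z$; that there is a height $P$ on all upper vertices of the complex; and that a geodesic which climbs at full speed must pass through the link of each $N_i$.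

## 4. Trees with trivial edge stabilizers, and folding

**Definition (good tree).** A *good* $G$-tree is a simplicial tree with a $G$-action by automorphisms, without inversions and with trivial edge stabilizers. A subgroup is *elliptic* if it fixes a point. A *direction* at a vertex $u$ is an edge at $u$, oriented away from $u$; the direction of a point $y\neq u$ is the one that starts $[u,y]$.

**Examples.** If $\Gamma=B_1*B_2$, its Bass–Serre tree has one orbit of edges, joining $\mathrm{Fix}(B_1)$ to $\mathrm{Fix}(B_2)$, and vertex stabilizers the conjugates of $B_1,B_2$. The group $H=A*\langle t\rangle$ acts on the tree $T$ with vertex set $H/A$ and edges $hE$ $(h\in H)$ oriented from $hA$ to $htA$.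

In a good tree a nontrivial elliptic subgroup fixes exactly one point, a vertex; we write $\mathrm{Fix}$ for it. A nontrivial element that fixes a vertex $u$ moves every direction at $u$, so $\mathrm{Stab}(u)$ acts freely on the directions at $u$. We use the following textbook facts (Serre, *Trees*; Kurosh).

(F1) If $\Gamma=B_1*\dots*B_m*F$ and $B_i\cap B_j^g\ne1$, then $i=j$ and $g\in B_i$.

(F2) If $K$ acts on a good tree, then $K$ is the free product of representatives of its nontrivial vertex stabilizers and a free group. Each vertex stabilizer is a free factor.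

(F3) A free factor of a group that is contained in a subgroup $K$ is a free factor of $K$. (If $G=B*B'$ and $B\le K\le G$, apply (F2) to $K$ acting on the Bass–Serre tree of $B*B'$: the vertex $\mathrm{Fix}(B)$ has $K$-stabilizer $K\cap B=B$.)

Finally, a simplicial map of trees that is injective on the edges at each vertex sends geodesics to paths without backtracking, so it is injective.

The next lemma controls how far an equivariant map can push a geodesic away from itself. It is the only quantitative tool of the proof.

**Lemma 6.** Let $g:S\to R$ be an equivariant simplicial map (edges to edges) of good $G$-trees, where $R$ has one edge orbit and $S$ has $m$ edge orbits, $1\le m<\infty$.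
(a) If $e\ne e'$ are edges at a vertex $u$ with $g(e)=g(e')$, then $e,e'$ lie in different $G$-orbits (as unoriented edges).
(b) If $m\ge2$, then $g$ identifies two edges at some vertex. If $m=1$, $g$ is injective.
(c) For vertices $u,v$ and a vertex $y\in[u,v]$: $d(g(y),[g(u),g(v)])\le m-1$.

*Proof.* (a) If $e'=\gamma e$, then $\gamma$ stabilizes the edge $g(e)$, so $\gamma=1$ and $e=e'$.

(b) If $m\ge2$, take $e_1,e_2$ in different orbits. Since $R$ has one edge orbit, $g(e_1)=\gamma g(e_2)=g(\gamma e_2)$ for some $\gamma$, and $\gamma e_2\ne e_1$. So $g$ is not injective, hence not locally injective. If $m=1$, then $g$ is locally injective by (a), hence injective.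

(c) We induct on $m$; for $m=1$ use (b). Let $m\ge2$.

**Step 1: one fold.** By (b) and (a) there are edges $e_1,e_2$ in different orbits at a vertex $u_0$, oriented away from $u_0$, with $g(e_1)=g(e_2)$. Let $q:S\to S_1$ be the quotient by $\gamma e_1\sim\gamma e_2$ for all $\gamma\in G$ (an *equivariant fold*). Since edge stabilizers are trivial, there are no inversions and $e_1,e_2$ lie in different orbits, an oriented edge can be written in at most one way as $\gamma e_1,\gamma e_2,\gamma\bar e_1$ or $\gamma\bar e_2$. So the nontrivial classes of oriented edges are exactly the pairs $\{\gamma e_1,\gamma e_2\}$, with common initial vertex, and their reverses $\{\gamma\bar e_1,\gamma\bar e_2\}$, with common terminal vertex. Folding two distinct edges of a tree with a common initial vertex gives a tree. Performing finitely many of the identifications one after another (each pair stays distinct and keeps its common initial vertex), we get trees. The quotient $S_1$ is the direct limit of these, and a circuit in it would already appear at a finite stage. So $S_1$ is a tree. The map factors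 as $g=g_1q$ with $g_1:S_1\to R$ equivariant and simplicial. An inversion, or a nontrivial stabilizer, of an edge of $S_1$ would give one in $R$, so $S_1$ is good. It has $m-1$ edge orbits.

**Step 2: what the fold does to a geodesic.** Write $[u,v]=f_1\cdots f_r$. The path $q(f_1)\cdots q(f_r)$ backtracks between $f_i$ and $f_{i+1}$ iff $\bar f_i$ and $f_{i+1}$ are identified. They are distinct and have a common initial vertex, so they are not a reversed pair $\{\gamma\bar e_1,\gamma\bar e_2\}$; otherwise they would also share the terminal vertex, and a tree has no two edges with the same ends. So backtracking means $\{\bar f_i,f_{i+1}\}=\{\gamma e_1,\gamma e_2\}$. Call this a *fold turn*. Two consecutive turns are not both fold turns: otherwise $f_{i+1}=\gamma e_\alpha$ and $\bar f_{i+1}=\gamma'e_\beta$, so either $\alpha=\beta$ and there is an inversion, or $e_1,e_2$ are in one orbit.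

Delete the two edges at every fold turn; the deleted pairs are disjoint. We claim that the result is reduced. Adjacencies that were present before are not fold turns. A new adjacency joins $f_i$ to $f_{i+2l+1}$, $l\ge1$, and a backtrack there would mean $q(\bar f_i)=q(f_{i+2l+1})$. These edges are distinct as unoriented edges, so $\bar f_i$ and $f_{i+2l+1}$ would share the initial or the terminal vertex. But their initial vertices are at distance $2l>0$ and their terminal vertices at distance $2l+2>0$. So the reduced path is $[q(u),q(v)]$. It contains the images of all vertices of $[u,v]$ that are not at fold turns. A vertex at a fold turn is adjacent to one that is not. So $d(q(y),[q(u),q(v)])\le1$ for each vertex $y\in[u,v]$.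

**Step 3: induction.** Choose a vertex $y'\in[q(u),q(v)]$ with $d(q(y),y')\le1$. By induction $d(g_1(y'),[g(u),g(v)])\le m-2$, and $d(g(y),g_1(y'))\le1$. $\square$

**Example.** Let $S$ be a tree with $e_1=[x,x']$ and $e_2=[x,hx']$ in different orbits, and let $R=S_1$ be the fold of $e_1,e_2$, assumed good with one edge orbit. Then $x\in[x',hx']$, both ends have the same image, and the image of $x$ is adjacent to it. So the bound $m-1=1$ is attained.

## 5. Vertices and edges for $(A*C*\langle t\rangle;\{[A],[C]\})$

From now on $\Gamma,\mathcal A$ are as in Theorem 4. Let $\varepsilon:\Gamma\to\mathbb Z$ kill $A$ and $C$, with $\varepsilon(t)=1$. Its kernel is the normal closure of $A\cup C$. We use $\varepsilon$ constantly to tell components apart.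

**Lemma 7.** The vertices of $\mathcal{FF}(\Gamma;\mathcal A)$ are exactly the following systems, after conjugating representatives.

- *Split lower:* $\{[A],[C],[\langle s\rangle]\}$ with $\Gamma=A^x*C^y*\langle s\rangle$.
- *Joined lower:* $\{[Q]\}$ with $Q=A^x*C^y$ and $\Gamma=Q*\mathbb Z$.
- *$A$-upper:* $\{[A^x*\langle s\rangle],[C]\}$.
- *$C$-upper:* $\{[A],[C^y*\langle s\rangle]\}$.
- *Joined upper:* $\{[A^x*C^y],[\langle s\rangle]\}$.

In the three upper cases $\Gamma$ is the free product of representatives of the two components. Always $\varepsilon(s)=\pm1$. For every vertex $\mathcal B$, each of $A,C$ is conjugate into exactly one component, and all conjugates of $A$ (of $C$) contained in a component $B$ are conjugate in $B$.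

*Proof.* Let $\mathcal B=\{[B_1],\dots,[B_m]\}$ with $\Gamma=B_1*\dots*B_m*F$ and $\mathcal A\sqsubseteq\mathcal B$. Each of $A,C$ is conjugate into some component, and into only one by (F1). If $B_i\cap A^g\ne1$, then $A^g$ lies in a conjugate $B_j^h$, and (F1) gives $B_j^h=B_i$, so $A^g\le B_i$. If $A^g,A^{g'}\le B_i$, then $B_i\cap B_i^{g'g^{-1}}\ne1$, so $g'g^{-1}\in B_i$. The same holds for $C$. Now let $B_i$ act on a good $\Gamma$-tree whose nontrivial vertex stabilizers are the conjugates of $A$ and $C$; such a tree is given by the graph of groups with an $A$-vertex and a $C$-vertex joined by an edge, and a loop at the $A$-vertex, with trivial edge groups. By (F2), $B_i$ is a free product of at most one conjugate of $A$, at most one conjugate of $C$, and a free group $F_i$. Killing $A$ and $C$ in $\Gamma$ gives $F_1*\dots*F_m*F\cong\mathbb Z$. So exactly one of $F_1,\dots,F_m,F$ is $\mathbb Z$ and the others are trivial.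

If $F=\mathbb Z$, then $A,C$ lie in different components, which gives $\mathcal A$, or in one, which gives a joined lower system. If some $F_i=\mathbb Z$, then $F=1$. The factor $\mathbb Z$ is alone in its component, with $A,C$ in two further components (split lower) or in one (joined upper); or it is with exactly one of $A,C$ ($A$-upper, $C$-upper); or it is with both, which gives $\{[\Gamma]\}$. Excluding $\mathcal A$ and $\{[\Gamma]\}$ leaves the list, and every system on it is a vertex. Since $\varepsilon$ is onto and kills the conjugates of $A,C$, $\varepsilon(s)=\pm1$. $\square$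

**Lemma 8.** Every edge of $\mathcal{FF}(\Gamma;\mathcal A)$ joins a lower to an upper vertex, so the complex is a bipartite graph; it is nonempty. No upper vertex is properly contained in another vertex. Every lower vertex lies below an upper one. A joined lower vertex lies only below joined upper vertices.

*Proof.* **Step 1: upper vertices are maximal.** Let $\{[A^x*\langle s\rangle],[C]\}\sqsubseteq\mathcal B'$ with $\mathcal B'$ a vertex. The component $A^x*\langle s\rangle$ is conjugate into a component $B'$ that contains a conjugate of $A$ and has $\varepsilon(B')\ne0$. In all types but $A$-upper, the component containing conjugates of $A$ has $\varepsilon=0$. So $\mathcal B'$ is $A$-upper. By (F3), after conjugation, $B'=(A^x*\langle s\rangle)*Y$. Killing the conjugates of $A$ in $B'$ (all conjugate in $B'$) gives $\mathbb Z*Y\cong\mathbb Z$, so $Y=1$ and $\mathcal B'$ is the given vertex. The $C$-upper case is symmetric.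

Let $\{[Q],[\langle s\rangle]\}\sqsubseteq\mathcal B'$ with $Q=A^x*C^y$. A component of $\mathcal B'$ contains conjugates of both $A$ and $C$, so $\mathcal B'$ is a joined vertex. Since $\varepsilon(s)\ne0$ it is not joined lower. So $\mathcal B'=\{[Q'],[\langle s'\rangle]\}$, and after conjugation $Q'=Q*Y$ by (F3). Killing the conjugates of $A$ and $C$ in $Q'$ gives $1\cong Y$. Since $\varepsilon(Q')=0$, $s$ is conjugate into $\langle s'\rangle$, and $\varepsilon(s),\varepsilon(s')=\pm1$ give $[\langle s\rangle]=[\langle s'\rangle]$. So $\mathcal B'$ is the given vertex.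

**Step 2: lower vertices are not nested.** A split lower vertex is not below a joined lower one, since $\varepsilon(s)\ne0=\varepsilon(Q)$. A joined lower vertex is not below a split one, because no component of the latter contains conjugates of both $A$ and $C$. A relation between two split lower vertices forces $[\langle s\rangle]=[\langle s'\rangle]$ by $\varepsilon$, hence equality. A relation between two joined lower vertices forces equality by the argument for $Q,Q'$ in Step 1.

**Step 3: the rest.** A vertex above a joined lower vertex has a component containing conjugates of both $A$ and $C$, and it is upper, so it is joined upper. If $\Gamma=A^x*C^y*\langle s\rangle$, then $\{[A],[C],[\langle s\rangle]\}\sqsubset\{[A^x*C^y],[\langle s\rangle]\}$; if $\Gamma=Q*\langle s\rangle$, then $\{[Q]\}\sqsubset\{[Q],[\langle s\rangle]\}$. $\square$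

**Definition (the tree of an upper vertex).** For an upper vertex $v=\{[B_1],[B_2]\}$ with $\Gamma=B_1*B_2$, let $R_v$ be the Bass–Serre tree of this splitting. It is good, has one edge orbit, its vertex stabilizers are the conjugates of $B_1$ and $B_2$, and it has no global fixed point.

**Lemma 9.** (a) $R_v$ depends only on $v$, up to a unique equivariant isomorphism. (b) If $w\sqsubset v$, every component of $w$ is elliptic in $R_v$. (c) For an automorphism $\Psi$ of $\Gamma$, the tree $R_{[\Psi]^{-1}v}$ is $R_v$ with $\gamma$ acting as $\Psi(\gamma)$.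

*Proof.* (a) Let $S,S'$ be two such trees. Map the edge of $S$ joining $\mathrm{Fix}(B_1),\mathrm{Fix}(B_2)$ to the path in $S'$ joining the corresponding fixed points. These are distinct since $S'$ has no global fixed point, so the path has some length $\ell\ge1$. Extend equivariantly and subdivide $S$. If $\ell\ge2$, Lemma 6(b) gives two identified edges at a vertex. It is not an interior subdivision point, since edges go to geodesics. At an original vertex all edges of the subdivision are in one orbit, which contradicts Lemma 6(a). So $\ell=1$, the map is injective by Lemma 6(b), and it is onto since $S'$ has one edge orbit. Each vertex is the only fixed point of its stabilizer, so the isomorphism is unique. (b) is clear. (c) In the twisted action the stabilizer of $x$ is $\Psi^{-1}(\mathrm{Stab}(x))$. $\square$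

## 6. Connectedness

**Lemma 10.** $\mathcal{FF}(\Gamma;\mathcal A)$ is connected.

The plan is to read off vertices of the complex from one-edge collapses of trees, and to fold a fixed tree to $R_v$ for an arbitrary upper $v$, checking that no fold leaves the component.

**Definition (admissible tree).** A good $\Gamma$-tree $S$ is *admissible* if it has finitely many edge orbits and at least one edge, $A$ and $C$ are elliptic, and no vertex of valence one has trivial stabilizer. For an edge $e$ of $S$ let $S_e$ be the tree obtained by collapsing all edges outside $\Gamma e$.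

**Example.** Let $S^0$ be the tree of the graph of groups in the proof of Lemma 7: a non-loop edge between the vertices with groups $A$ and $C$, and a loop with stable letter $t$ at the $A$-vertex. All its vertex stabilizers are nontrivial, so it is admissible.

**Step 1: each $S_e$ gives a vertex of the complex.** We first show that $S_e$ has no global fixed vertex. Suppose $y$ is one. Some edge is incident to $y$, and all edges are in one orbit, so all are. Let $e=[y,\beta]$ in $S_e$. Then $\beta$ has valence one, and $\mathrm{Stab}(\beta)$ fixes $e$, so it is trivial. The preimage $S_\beta$ of $\beta$ in $S$ is a subtree with trivial setwise stabilizer, disjoint from its nontrivial translates. So it embeds in the finite graph $S/\Gamma$: it is a finite tree of vertices with trivial stabilizer. An edge of $S$ outside $S_\beta$ but incident to it lies in $\Gamma e$ and corresponds to an edge of $S_e$ at $\beta$; there is exactly one. If $S_\beta$ is one vertex, this vertex has valence one in $S$. Otherwise $S_\beta$ has at least two leaves, one of which misses the outside edge and has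 valence one in $S$. Both contradict admissibility.

So $S_e$ exhibits $\Gamma=B_1*B_2$ with $B_i\ne1$, or $\Gamma=B*\mathbb Z$. Let $c(S,e)$ be the set of classes of its nontrivial vertex groups. It is a free factor system, and $\mathcal A\sqsubseteq c(S,e)$ since $A,C$ are elliptic. In the first case $c(S,e)\ne\mathcal A$ since $\varepsilon\ne0$ on $B_1$ or $B_2$. In the second case $A$ and $C$ are both conjugate into $B$, and $\{[B]\}\ne\mathcal A$ since $[A]\ne[C]$. In both cases $c(S,e)\ne\{[\Gamma]\}$. So $c(S,e)$ is a vertex of the complex. For any good tree $S$ let $\mathcal B(S)$ be the set of classes of nontrivial vertex stabilizers.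

In Steps 2 and 3 we write systems without brackets for classes: $A'C'$ means $A'*C'$, and $\{A'C',s\}$ means $\{[A'*C'],[\langle s\rangle]\}$.

**Step 2: for a fixed admissible $S$, all $c(S,e)$ lie in one component.** Given edges in two orbits, collapse all other orbits to get a tree $S''$ with two edge orbits; the two systems $c$ do not change. By (F2), $\mathcal B(S'')$ is a free factor system (the free part has finite rank, since the quotient graph is finite), and $\mathcal A\sqsubseteq\mathcal B(S'')\sqsubseteq c(S,e)$ for both $e$. If $\mathcal B(S'')\ne\mathcal A$, it is a vertex equal or adjacent to both.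

Let $\mathcal B(S'')=\mathcal A$. Killing $A$ and $C$ shows that the quotient graph has first Betti number $1$. It has two edges, hence exactly two vertices, with groups $A'=A^x$ and $C'=C^y$. For suitable lifts we have $\Gamma=A'*C'*\langle s\rangle$ and one of

(I) two edges $e_1=[x_{A'},x_{C'}]$ and $e_2=[x_{A'},s\,x_{C'}]$;

(II) an edge $e_1=[x_{A'},x_{C'}]$ and a loop $e_2=[x_{A'},s\,x_{A'}]$, or the same with $A,C$ exchanged.

In (I), keeping $e_2$ and collapsing $\Gamma e_1$ gives $c(S,e_2)=\{A'C'\}$, and keeping $e_1$ gives $c(S,e_1)=\{A'C'^{s}\}$. They are joined by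
$$\{A'C'\}-\{A'C',s\}-\{A,C,s\}-\{A'C'^{s},s\}-\{A'C'^{s}\}.$$
In (II), $c(S,e_1)=\{\langle A',s\rangle,C\}$ and $c(S,e_2)=\{A'C'\}$ are joined by
$$\{\langle A',s\rangle,C\}-\{A,C,s\}-\{A'C',s\}-\{A'C'\}.$$
The exchanged form of (II) is treated in the same way.

**Step 3: a fold does not change the component.** Let $S\to S'$ be an equivariant fold of edges in two different orbits, both trees admissible. We show that the $c(S,\cdot)$ and the $c(S',\cdot)$ lie in one component. If $S$ has a third edge orbit $\Gamma e$, the induced map $S_e\to S'_e$ is simplicial, surjective and injective on edges, since the fold is injective on $\Gamma e$. So it is locally injective, hence an isomorphism; then $c(S,e)=c(S',e)$, and Step 2 applies to $S$ and to $S'$.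

Otherwise $S$ has two edge orbits and $S'$ has one, and $c(S',\cdot)=\mathcal B(S')\sqsupseteq\mathcal B(S)$. If $\mathcal B(S)\ne\mathcal A$, it is a vertex equal or adjacent to $c(S',\cdot)$ and to every $c(S,\cdot)$. Let $\mathcal B(S)=\mathcal A$, so $S$ has the form (I) or (II).

In (I), a fold at $x_{A'}$ identifies, after translating, $e_1$ with $\alpha e_2$, $\alpha\in A'$, so it identifies $x_{C'}$ with $\sigma x_{C'}$, where $\sigma=\alpha s$. Only translates of $x_{C'}$ are identified with each other, so $S'$ has two vertex orbits and $\Gamma=H_1*H_2$, with $H_1,H_2$ the stabilizers of the images of $x_{A'},x_{C'}$. Here $A'\le H_1$ and $\langle C',\sigma\rangle\le H_2$. Since $\Gamma=A'*\langle C',\sigma\rangle$, the retraction $\Gamma\to H_1$ killing $H_2$ has image $A'$, so $H_1=A'$; likewise $H_2=\langle C',\sigma\rangle$. So $c(S')=\{A,\langle C',\sigma\rangle\}$, and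
$$\{A,\langle C',\sigma\rangle\}-\{A,C,\sigma\}-\{A'C',\sigma\}-\{A'C'\}=c(S,e_2).$$
At $x_{C'}$ the edges are the $C'$-translates of $e_1=[x_{C'},x_{A'}]$ and $s^{-1}e_2=[x_{C'},s^{-1}x_{A'}]$. This is the same form with $A,C$ exchanged and $s$ inverted, so folds at $x_{C'}$ are symmetric.

In (II) all edges at $x_{C'}$ are in one orbit, so the fold happens, after translating, at $x_{A'}$. It identifies $e_1$ with $[x_{A'},\sigma x_{A'}]$, where $\sigma=\alpha s^{\pm1}$, $\alpha\in A'$. Let $y$ be the common image of $x_{C'}$ and $\sigma x_{A'}$. The image of $x_{A'}$ is $\sigma^{-1}y$, so the edges of $S'$ are the translates of $[\sigma^{-1}y,y]$, and $\Gamma=\mathrm{Stab}(y)*\langle\sigma\rangle$ with $\mathrm{Stab}(y)\ge\langle C',A'^\sigma\rangle$. Since $\Gamma=\langle C',A'^\sigma\rangle*\langle\sigma\rangle$, the retraction onto $\mathrm{Stab}(y)$ killing $\sigma$ gives equality. So $c(S')=\{\langle C',A'^\sigma\rangle\}$, and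
$$\{\langle C',A'^\sigma\rangle\}-\{\langle C',A'^\sigma\rangle,\sigma\}-\{A,C,\sigma\}-\{\langle A',\sigma\rangle,C\}=\{\langle A',s\rangle,C\}=c(S,e_1).$$
The exchanged form is symmetric.

**Step 4: every upper vertex is reached.** Let $v$ be upper. Map the tree $S^0$ equivariantly to $R_v$, sending the $A$- and $C$-vertices to $\mathrm{Fix}(A)$, $\mathrm{Fix}(C)$ and edges to geodesics. Collapse the edges mapped to points (not all are, since $R_v$ has no global fixed point) and subdivide the others, to get a simplicial map $S_1\to R_v$. The systems $c(S_1,\cdot)$ are among the $c(S^0,\cdot)$. The only vertices of $S_1$ with trivial stabilizer are subdivision vertices, of valence two, so $S_1$ is admissible. Fold as in the proof of Lemma 6: $S_1\to S_2\to\dots\to S_m\cong R_v$ (with one edge orbit left, the map to $R_v$ is injective, and it is onto). A vertex of $S_i$ with trivial stabilizer is the image of a subdivision vertex of $S_1$. The two edges there have distinct images in $R_v$, hence in $S_i$, so the valence is at least $2$ and $S_i$ is admissible. By Steps 2 and 3, $v=c(R_v,\cdot)$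 lies in the component of the $c(S^0,\cdot)$. By Lemma 8 every lower vertex is adjacent to an upper one. $\square$

## 7. The link of $N_0$ and the matching across an upper vertex

Let $\mathrm{lk}(N_0)$ be the set of vertices adjacent to $N_0$. The next lemma says that the cone point $N_0$ meets exactly the strands that we know.

**Lemma 11.** $\mathrm{lk}(N_0)=\{l_a:a\in A\}$, and $l_a=l_{a'}$ iff $a=a'$.

*Proof.* The vertex $N_0$ is $A$-upper, so by Lemma 8 its neighbors are split lower. Let $\{[A],[C],[\langle s\rangle]\}\sqsubset N_0$. Since $\varepsilon(s)\ne0$, $s$ is conjugate into $H$; take $s\in H$.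

**Step 1: $H=A*\langle s_1\rangle$ with $s_1$ conjugate to $s$ in $H$.** Let $H$ act on a good $\Gamma$-tree whose nontrivial vertex stabilizers are the conjugates of $A,C,\langle s\rangle$. By (F1) for $\Gamma=H*C$, $H\cap C^g=1$. If $H\cap A^g\neq1$ or $H\cap\langle s\rangle^g\ne1$, then $H\cap H^g\ne1$, so $g\in H$. So by (F2) $H=A^h*\langle s\rangle^{h'}*F$ with $h,h'\in H$ and $F$ free. Killing $A$ in $H$ gives $\mathbb Z\cong\mathbb Z*F$, so $F=1$. Conjugate by $h^{-1}$. Note that $\varepsilon(s_1)=\pm1$.

**Step 2: a fold in the map from $T$ to the tree of this splitting.** Let $R'$ be the Bass–Serre tree of $H=A*\langle s_1\rangle$ and $x_A=\mathrm{Fix}(A)$, with stabilizer $A$. Let $f:T\to R'$ be the equivariant map with $A\mapsto x_A$ and $E\mapsto[x_A,tx_A]$ linearly. Then $\ell=d(x_A,tx_A)$ is positive since $t\notin A$, and even since $R'$ is bipartite by orbit type; so $\ell\ge2$. Subdivide $T$ so that $f$ is simplicial; there are $\ell$ edge orbits. By Lemma 6(b), $f$ identifies two edges at a vertex, not at a subdivision point. Translate this vertex to $A\in H/A$. The initial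 edges of all outgoing edges there are in one orbit, and so are those of all incoming ones, so by Lemma 6(a) an outgoing and an incoming edge are identified. Hence for some $\alpha\in A$ the geodesics from $x_A$ to $tx_A$ and to $\alpha t^{-1}x_A$ start with the same edge. Put $t'=t\alpha^{-1}$, so $t'x_A=tx_A$ and $t'^{-1}x_A=\alpha t^{-1}x_A$. Let $j\ge1$ be the length of the maximal common initial segment of $[x_A,t'x_A]$ and $[x_A,t'^{-1}x_A]$.

**Step 3: $2j\ge\ell$.** Suppose $2j<\ell$. Let $m$ be the end of the common segment. Since $m\in[x_A,t'^{-1}x_A]$, the point $t'm$ lies on $[t'x_A,x_A]$ at distance $j$ from $t'x_A$. So $[x_A,t'x_A]$ passes through $x_A,m,t'm,t'x_A$ in this order, and $[m,t'm]$ has length $\ell-2j\ge1$. Similarly $[x_A,t'^{-1}x_A]$ passes through $x_A,m,t'^{-1}m$. Let $T'$ be the Bass–Serre tree for $H=A*\langle t'\rangle$ of the following graph of groups: a vertex with group $A$, a stick of $j$ edges from it to a vertex $*$, and a loop of $\ell-2j$ edges at $*$ with stable letter $t'$, all other groups trivial. Map $T'\to R'$ equivariantly by $A\mapsto x_A$,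 the stick to $[x_A,m]$, and the lift of the loop from $*$ to $t'*$ to $[m,t'm]$. This map is locally injective. At the $A$-vertex there is one $A$-orbit of directions, and $A$ acts freely on the directions at $x_A$. At interior points of stick and loop the image is geodesic. At $*$ the three directions map to the directions of $x_A,t'm,t'^{-1}m$ at $m$; the last two differ from the first by the orders just found, and from each other by maximality of $j$. So the map is injective, and $T'$ has one edge orbit because $R'$ has. But $T'$ has $j+(\ell-2j)\ge2$ edge orbits, a contradiction.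

**Step 4: conclusion.** Since $2j\ge\ell$, the midpoints of $[x_A,t'x_A]$ and $[x_A,t'^{-1}x_A]$ coincide. As $t'$ maps $[t'^{-1}x_A,x_A]$ to $[x_A,t'x_A]$, it fixes this midpoint, which is a vertex since $\ell$ is even. As $\varepsilon(t')=1$, $t'$ lies in a conjugate of $\langle s_1\rangle$ and generates it. So $\langle s\rangle$ is conjugate to $\langle t\alpha^{-1}\rangle$, hence to $\langle\alpha^{-1}t\rangle$, and the given vertex is $l_{\alpha^{-1}}$.

If $l_a=l_{a'}$, then by $\varepsilon$, $at\sim a't$. Kill $C$: they are conjugate in $A*\langle t\rangle$, and comparing cyclically reduced words gives $a=a'$. $\square$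

Every $A$-upper vertex is, after conjugation, $\{[\langle A^x,s'\rangle],[C]\}$ with $\Gamma=A^x*C^y*\langle s'\rangle$ and $\varepsilon(s')=1$, so Lemma 11 applies to it with $A^x,C^y,s'$ in the roles of $A,C,t$. Every $C$-upper vertex is $\{[A],[\langle C^y,s'\rangle]\}$ with the same kind of factorization, and Lemma 11 applies with $A$ and $C$ exchanged. For $\beta\in A$ put
$$l'_\beta=\{[A],[C],[\langle\beta tk\rangle]\},\qquad\text{so that}\qquad \phi(l_a)=l'_{az}.\tag{3}$$

**Lemma 12 (matching).** Let $a,\beta\in A$. If $l_a$ and $l'_\beta$ are both adjacent to some upper $u$, then $a=\beta$. Moreover $l_a\ne l'_\beta$ always.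

*Proof.* In $\Gamma/\langle\langle A\rangle\rangle=C*\langle t\rangle$ the elements $t$ and $tk$ are not conjugate, since they have cyclic lengths $1$ and $2$. So $at\not\sim\beta tk$. As $\varepsilon$ is $1$ on both, $\langle at\rangle$ and $\langle\beta tk\rangle$ are not conjugate, which is the last claim. If $u=\{[Q],[\langle s\rangle]\}$ were joined upper, both elements would be conjugate to the generator of $\langle s\rangle$ with $\varepsilon=1$, which is impossible. If $u=\{[\langle A^x,s'\rangle],[C]\}$ is $A$-upper, Lemma 11 and $\varepsilon$ give $at\sim a_1s'$ and $\beta tk\sim a_2s'$ with $a_i\in A^x$; killing $A$ gives $t\sim s'\sim tk$, a contradiction. So $u$ is $C$-upper, and $at\sim c_1s'$, $\beta tk\sim c_2s'$ with $c_i\in C^y$. Killing $C$ gives $at\sim s'\sim\beta t$ in $A*\langle t\rangle$, so $a=\beta$. $\square$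

## 8. Projecting the fixed point of $C$ to the axis of $p$

To build the height we need a number attached to an upper vertex that measures how far it is twisted about $N_0$ by $D$. Let $v\ne N_0$ be upper and write $R=R_v$, $x_A=\mathrm{Fix}(A)$, $o=\mathrm{Fix}(C)$.

**Lemma 13.** (a) $H$ is not elliptic in $R$, and $H\cap\mathrm{Stab}(x_A)=A$. In particular $\ell:=d(x_A,tx_A)\ge1$.
(b) Let $d$ be the direction of $tx_A$ at $x_A$. The element $p=tbt^{-1}b'$ is hyperbolic on $R$ with translation length $2\ell$. Its axis $L$ passes through $x_A$; on the positive side of $x_A$ it starts with $[x_A,tx_A]$, on the negative side with $[x_A,b'^{-1}tx_A]$; its directions at $x_A$ are $d$ and $b'^{-1}d$.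

*Proof.* (a) If $H$ is elliptic, then $N_0\sqsubseteq v$, so $v=N_0$ by Lemma 8. So by (F2) $H=(H\cap\mathrm{Stab}(x_A))*Y$ with $Y\ne1$. By (F3) $H\cap\mathrm{Stab}(x_A)=A*Y'$. Killing $A$ in $H$ gives $Y'*Y\cong\mathbb Z$, so $Y'=1$. As $t\in H\setminus A$, $tx_A\ne x_A$.

(b) Let $d_-$ be the direction of $t^{-1}x_A$ at $x_A$. Consider the path from $x_A$ to $tx_A$ to $tbt^{-1}x_A=px_A$, made of the geodesics $[x_A,tx_A]$ and $tb[x_A,t^{-1}x_A]$ of length $\ell$, and its $p$-translates. At $tx_A$ the two directions are $td_-$ and $tbd_-$, distinct as $b\ne1$ acts freely on the directions at $x_A$. At $px_A$ they are $tbt^{-1}d$ (back to $tx_A=tbt^{-1}(tx_A)$) and $pd=tbt^{-1}b'd$, distinct as $b'\ne1$. So the translates form a geodesic line on which $p$ translates by $2\ell$. The segment that ends at $x_A$ is $p^{-1}[tx_A,px_A]$, and $p^{-1}tx_A=b'^{-1}tb^{-1}x_A=b'^{-1}tx_A$. $\square$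

**Definition (the coordinate).** Coordinatize $L$ by signed distance from $x_A$ in units of $2\ell$, so that $p$ acts by $+1$. Put $\kappa_0(v):=$ the coordinate of $\mathrm{proj}_L(o)$.

**Example 1.** Let $v=U_a$. Then $R$ has an edge $e=[x_A,o]$ with $\mathrm{Stab}(x_A)=A$ and $\mathrm{Stab}(o)=\langle C,at\rangle$. Since $at$ fixes $o$, $to=a^{-1}o$, and $[x_A,tx_A]$ is the path $x_A,\,a^{-1}o,\,tx_A$ (its edges $a^{-1}e$, $te$ differ). So $\ell=2$, and the directions of $L$ at $x_A$ are $a^{-1}e$ and $b'^{-1}a^{-1}e$. The direction of $o$ is $e$. So $\kappa_0(U_a)=\frac14$ if $a=1$, $-\frac14$ if $a=b'^{-1}$, and $0$ otherwise.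

**Example 2.** The automorphism $D$ fixes $A$, $t$ and $p$, and $D(C)=C^p$ has fixed point $po$. By Lemma 9(c), $\kappa_0([D]^{-1}v)=\kappa_0(v)+1$ (note that $[D]$ fixes $N_0$). So $\kappa_0$ counts twists.

In the tree $T$ of $H$, with edges $hE$ of length $1$, let $L_T$ be the axis of $p$. It has translation length $2$ and passes through the vertices $A,\,tA,\,pA$. Its edges at $A$ are $E$ and $b'^{-1}E$, both outgoing; its edges at $tA$ are $E$ and $tbt^{-1}E$, both incoming. So its vertices alternate between having both edges of $L_T$ outgoing and both incoming. Let $\kappa_T(y)$ be half the signed distance of $\mathrm{proj}_{L_T}(y)$ from the vertex $A$. The equivariant map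
$$f:T\to R,\qquad hA\mapsto hx_A,\qquad E\to[x_A,tx_A]\ \text{linearly},$$
is simplicial after subdividing each edge of $T$ into $\ell$ edges. It carries $L_T$ homothetically, with factor $\ell$, onto $L$ and preserves coordinates. We keep the metric of $T$ with edges $hE$ of length $1$ and speak of *full edges* for the edges $hE$.

## 9. Bounded jumps away from the link of $N_0$

The next lemma is the heart of the proof: $\kappa_0$ can change by much only when a path goes through $\mathrm{lk}(N_0)$.

**Lemma 14.** Let $w$ be a lower vertex, $w\notin\mathrm{lk}(N_0)$, and let $v,v'$ be uppers adjacent to $w$. Then $|\kappa_0(v)-\kappa_0(v')|\le14$.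

*Proof.* Note that $v,v'\ne N_0$. The idea is to describe $w$ by a word in the free product $\Gamma=H*C$ that does not mention $v$, and to show that the word alone pins $\kappa_0$ down up to a bounded error.

**Step 1: words for $w$.** If $w=\{[A],[C],[\langle s\rangle]\}$ is split, then $s$ is not conjugate into $H$ (else $w\sqsubset N_0$) nor into $C$ (by $\varepsilon$). So after conjugation $s=h_1c_1\cdots h_nc_n$ with $n\ge1$, $h_i\in H\setminus1$, $c_i\in C\setminus1$; extend indices periodically. If $w=\{[Q]\}$ is joined, then up to conjugation $Q=\langle C,A^g\rangle$, and conjugating by $c\in C$ replaces $g$ by $cg$. So we may write $g=h_1c_1\cdots h_nc_nh_{n+1}$ with $n\ge0$, $h_i\in H\setminus1$ and $c_i\in C\setminus1$ for $i\le n$, and $h_{n+1}\in H$. Put $\gamma_0=1$ and $\gamma_i=\gamma_{i-1}h_ic_i$, for all $i\in\mathbb Z$ in the split case, where $\gamma_{i+n}=s\gamma_i$, and for $0\le i\le n$ in the joined case. By normal forms $\gamma_i^{-1}\gamma_j\notin H$ for $i\ne j$. Fix these words once and for all. Until Step 6 we work with $v$ and $R=R_v$.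

**Step 2: $o\in f(T)$.** Suppose not. Let $m\ne o$ be the projection of $o$ to the $H$-invariant subtree $f(T)$, and $\eta$ the direction of $m$ at $o$. For $1\ne h\in H$ the path $[o,ho]=[o,m]\cup[m,hm]\cup[hm,ho]$ is geodesic: if $hm\ne m$ because $[m,hm]\subset f(T)$, and if $hm=m$ because $h$ moves the directions at $m$. At $\gamma_io=\gamma_{i-1}h_io$ the segments $\gamma_{i-1}[o,h_io]$ and $\gamma_i[o,h_{i+1}o]$ have directions $\gamma_{i-1}h_i\eta$ and $\gamma_{i-1}h_ic_i\eta$, which differ because $c_i$ moves the directions at $o$. So there is no backtracking. In the split case we get an axis for $s$, but $s$ is elliptic in $R$. In the joined case $[o,h_{n+1}x_A]$ also starts in direction $\eta$, so we get a geodesic of positive length from $o$ to $\gamma_nh_{n+1}x_A=gx_A$. But $Q$ is elliptic in $R$, so $gx_A=\mathrm{Fix}(A^g)=\mathrm{Fix}(Q)=\mathrm{Fix}(C)=o$. Both are contradictions.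

**Step 3: a tree for $\Gamma$ that contains $T$.** Choose a vertex $x$ of the subdivided $T$ with $f(x)=o$, and let $H_x$ be its stabilizer in $H$. Let $S_x$ be the Bass–Serre tree of the graph of groups obtained from $H\backslash T$ (subdivided) by replacing the vertex group $H_x$ by $H_x*C$; its fundamental group is $H*C=\Gamma$. The tree $S_x$ is good and has $\ell$ edge orbits. The natural map $T\to S_x$ is locally injective, so $S_x$ contains $T$; and $\mathrm{Stab}(x)=H_x*C$. Since edge stabilizers are trivial, every edge lies in $\gamma T$ for exactly one coset $\gamma H$, so distinct translates of $T$ share at most one vertex.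

Define $g_R:S_x\to R$ by $\gamma y\mapsto\gamma f(y)$ for $y\in T$. This is well defined. Let $\gamma y=y'$ with $y,y'\in T$. Then $y'=hy$ with $h\in H$, since $\Gamma$-orbits and $H$-orbits of vertices of $T$ agree, and $h^{-1}\gamma\in\mathrm{Stab}(y)$. If $y\notin Hx$, then $\mathrm{Stab}(y)\le H$ and $f$ is $H$-equivariant. If $y=h'x$, then $\mathrm{Stab}(y)=h'(H_x*C)h'^{-1}$ fixes $h'o=f(y)$, since $H_x$ and $C$ fix $o$. In both cases $\gamma f(y)=hf(y)=f(y')$. So $g_R$ is a simplicial equivariant map extending $f$, and Lemma 6(c) gives, for vertices $y\in[u,u']$ of $S_x$,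
$$d\big(g_R(y),[g_R(u),g_R(u')]\big)\le\ell-1 .\tag{4}$$

**Step 4: $f$ almost commutes with projection.** For every vertex $y$ of the subdivided $T$, the coordinate of $\mathrm{proj}_L(f(y))$ differs from $\kappa_T(y)$ by less than $\frac12$. Indeed, let $r=\mathrm{proj}_{L_T}(y)$, $\rho=\mathrm{proj}_L(f(y))$, and let $v_\pm\in L_T$ be vertices far out on the two sides. Then $r\in[y,v_+]$, so by (4) $f(r)\in L$ is within $\ell-1$ of $[f(y),f(v_+)]$, whose intersection with $L$ is $[\rho,f(v_+)]$. So $f(r)$ is at most $\ell-1$ to the negative side of $\rho$. Using $v_-$, it is at most $\ell-1$ to the positive side. So $d(f(r),\rho)\le\ell-1$; divide by $2\ell$, and note that $f(r)$ has coordinate $\kappa_T(y)$.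

**Step 5: the joined case.** Since $c_i$ fixes $x$ in $S_x$, the segments $\gamma_{i-1}[x,h_ix]$ run from $\gamma_{i-1}x$ to $\gamma_{i-1}h_ix=\gamma_ix$ $(1\le i\le n)$. Together with $\gamma_n[x,h_{n+1}A]$, where $A$ is the base vertex of $T$, they lie in pairwise distinct translates of $T$. So consecutive nondegenerate pieces share no edge, and the concatenation is a geodesic of $S_x$ through $\gamma_nx$. Its endpoints map to $o$ and $gx_A=o$. By (4), $d(\gamma_no,o)\le\ell-1$. Since $h_{n+1}x_A=\gamma_n^{-1}gx_A=\gamma_n^{-1}o$, this says $d(o,h_{n+1}x_A)\le\ell-1$. Projection to $L$ is $1$-Lipschitz, so with Step 4 for $y=h_{n+1}A$ we get $|\kappa_0(v)-\kappa_T(h_{n+1}A)|<1$. The same holds for $v'$ with the same $h_{n+1}$, so $|\kappa_0(v)-\kappa_0(v')|<2$.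

**Step 6: the split case, short overlaps with $L_T$.** Let $P=\bigcup_i\gamma_{i-1}[x,h_ix]$, a concatenation as in Step 5. Not all pieces are degenerate: otherwise all $h_i\ne1$ fix $x$, so all lie in one conjugate of $A$, and $\varepsilon(s)=0$. So $P$ is a geodesic line in $S_x$ translated by $s$. Let $q=\mathrm{Fix}_R(s)$. For a vertex $y\in P$ put $\rho=g_R(y)$. Since $y\in[s^{-1}y,sy]$, (4) gives $d(\rho,[s^{-1}\rho,s\rho])\le\ell-1$. If $\rho\ne q$, the directions at $q$ of $s^{-1}\rho,\rho,s\rho$ are distinct, because $s$ and $s^2$ are nontrivial and fix $q$; so this distance is $d(\rho,q)$. Hence $g_R$ maps all vertices of $P$ within $\ell-1$ of $q$. Translating back,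
$$\text{all vertices of } f([x,h_ix]) \text{ are within } \ell-1 \text{ of } q_i:=\gamma_{i-1}^{-1}q .\tag{5}$$
Let $v_0,v_1,v_2$ be consecutive $H/A$-vertices of $T$ on $[x,h_ix]$. If $f(v_1)=q_i$, or if the direction of $f(v_0)$ at $f(v_1)$ is not that of $q_i$, then $d(f(v_0),q_i)\ge\ell$, contradicting (5). The same holds for $v_2$. So $f(v_0)$ and $f(v_2)$ are in the same direction at $f(v_1)$. Since $A$ acts freely on the directions at $x_A$, two distinct outgoing edges of $T$ at $v_1$ have images in distinct directions, and so have two distinct incoming ones. So $[v_0,v_1]$ and $[v_1,v_2]$ are coherently oriented: one comes in and one goes out at $v_1$. But adjacent full edges of any translate $hL_T$ are never coherently oriented, and a segment of $hL_T$ of length at least $3$ contains two adjacent full edges. Hence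
$$\mathrm{length}\big([x,h_ix]\cap hL_T\big)<3\qquad\text{for all } i \text{ and all } h\in H .\tag{6}$$

**Step 7: comparing $v$ and $v'$.** Let $x'\in T$ be a point chosen for $v'$ as $x$ was for $v$, with the same words; it satisfies (6) too. Let $r,r'$ be the projections of $x,x'$ to $L_T$. We claim that $d(r,r')<26$. Given this, $|\kappa_T(x)-\kappa_T(x')|<13$. Step 4 for $x$ (where $f(x)=o$) and for $x'$ then gives $|\kappa_0(v)-\kappa_0(v')|<14$, which ends the proof.

Suppose $d(r,r')\ge26$. We show that every $h_i$ has $\varepsilon(h_i)=0$. Fix $i$ and put $h=h_i\ne1$. Let $I=[r,r']\subset[x,x']$, and let $I^\circ=[\alpha,\beta]\subset I$ be the set of points at distance at least $3$ from $r$ and $r'$, with $\alpha$ nearer to $x$; so $|I^\circ|\ge20$.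

*The segment $I^\circ$ lies in $h[x,x']$.* We have $[x,x']\subset[x,hx]\cup[hx,hx']\cup[hx',x']$. The set $[x,hx]\cap I$ is empty or an initial segment of $I$, and $[x',hx']\cap I$ is empty or a terminal one; both have length less than $3$ by (6), as $I\subset L_T$. So $I^\circ\subset h[x,x']$.

*Directions agree.* If $[x,x']$ and $[hx,hx']$ traversed $I^\circ$ in opposite directions, then $[x,\alpha]\cup[\alpha,\beta]\cup[\beta,hx]$ would be geodesic, so $[x,hx]\supset I^\circ$, contradicting (6). The same two arguments apply to $h^{-1}$, because $[x,h^{-1}x]=h^{-1}[hx,x]$ and $[x',h^{-1}x']=h^{-1}[hx',x']$ also meet all translates of $L_T$ in length less than $3$. So $hI^\circ\subset[x,x']$, and $[x,x']$ passes $h\alpha$ before $h\beta$.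

*The element $h$ translates along $I^\circ$.* Let $\delta$ be the signed displacement from $I^\circ$ to $hI^\circ$ along $[x,x']$. It is not $0$, else $h$ fixes an edge. For $y$ in the interior of $I^\circ$, $h$ carries the two directions of $[x,x']$ at $y$ to those at $hy$, preserving "towards $x$" and "towards $x'$". So $[y,hy]$ and $[hy,h^2y]$ do not backtrack at $hy$. So $h$ is hyperbolic on $T$, $I^\circ\subset\mathrm{Ax}(h)$, and its translation length is $|\delta|$, a positive integer.

*Case $|\delta|\le|I^\circ|-5$.* Then $L_T\cap hL_T\supset I^\circ\cap hI^\circ$ has length at least $5$. It is an intersection of two subcomplexes of the unsubdivided $T$, hence a segment (possibly infinite) of at least $5$ full edges. On it $p$ and, for a suitable sign, $p'=hp^{\pm1}h^{-1}$ translate by $2$ in the same direction. If $e_1,e_2,e_3$ are consecutive full edges of it, numbered in this direction, then $pe_1=e_3=p'e_1$, so $p=p'$ since edge stabilizers are trivial. Hence $hL_T=L_T$ and $\mathrm{Ax}(h)=L_T$. Both $h^2$ and $p^{\delta}$ translate $L_T$ by $2|\delta|$, so for a suitable sign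 $h^2p^{\pm\delta}$ fixes $L_T$ pointwise and is trivial. So $h^2=p^{\mp\delta}$. As $\varepsilon(p)=0$, $\varepsilon(h)=0$.

*Case $|\delta|>|I^\circ|-5\ge15$.* Let $e'=\mathrm{proj}_{\mathrm{Ax}(h)}(x')$. Then $[e',he']\subset[x',hx']$, and the translates $h^j[e',he']$, of length $|\delta|$, tile $\mathrm{Ax}(h)$. By (6) for $x'$ and the translates $h^{-j}L_T$, each tile meets $L_T$, which contains $I^\circ$, in length less than $3$. Since $|I^\circ|<|\delta|+5<2|\delta|$, at most three tiles meet $I^\circ$ nondegenerately. So $|I^\circ|<9$, contradicting $|I^\circ|\ge20$.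

So $\varepsilon(h_i)=0$ for all $i$, and $\varepsilon(s)=\sum_{i=1}^n\varepsilon(h_i)=0$, contradicting $\varepsilon(s)=\pm1$. $\square$

## 10. The coordinates $\kappa_j$ and their dichotomy

We now let $\phi$ act. Put $N_j=\phi^j(N_0)$, $\Sigma_j=\{N_j\}\cup\mathrm{lk}(N_j)$, and $\kappa_j(v)=\kappa_0(\phi^{-j}v)$ for uppers $v\ne N_j$. Then $\kappa_{j+1}(\phi v)=\kappa_j(v)$, and Lemma 14 holds with $\kappa_j$, $\mathrm{lk}(N_j)$ in place of $\kappa_0$, $\mathrm{lk}(N_0)$. Note $N_1=\{[\langle A,tk\rangle],[C]\}$, and by (3) $\mathrm{lk}(N_1)=\{l'_{az}:a\in A\}$. By Lemmas 11 and 12,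
$$\mathrm{lk}(N_0)\cap\mathrm{lk}(N_1)=\emptyset,\qquad\text{so } N_0\ne N_1 .\tag{7}$$

We need $\kappa_1(v)$ in the tree $R_v$ itself. Let $v\ne N_1$ be upper, $x_A=\mathrm{Fix}(A)$ and $o=\mathrm{Fix}(C)$ in $R_v$. By Lemma 9(c), $R_{\phi^{-1}v}$ is $R_v$ with $\gamma$ acting as $\Phi(\gamma)$. Here $\Phi(A)=A$, $\Phi(t)=t_1$, $\Phi(p)=p_1$, and $\Phi(C)=C^{p_1^{100}}$ has fixed point $p_1^{100}o$. Since $\phi^{-1}v\ne N_0$, Lemma 13 applies to this action. Let $L_1$ be the axis of $p_1$ in $R_v$, coordinatized from $x_A$ so that $p_1$ acts by $+1$. Then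
$$\kappa_1(v)=100+\big(\text{coordinate of }\mathrm{proj}_{L_1}(o)\big),\tag{8}$$
and $L_1$ passes through $x_A$ with directions $zd^*$ and $b'^{-1}zd^*$, where $d^*$ is the direction of $tkx_A$ at $x_A$ (recall $t_1x_A=ztkx_A$).

**Lemma 15 (dichotomy).** If $v\ne N_j,N_{j+1}$ and $|\kappa_j(v)|\ge\frac12$, then $\kappa_{j+1}(v)=100$.

*Proof.* Applying $\phi^{-j}$ we may take $j=0$; put $R=R_v$. By assumption $\mathrm{proj}_L(o)$ is at distance at least $\ell$ from $x_A$. So by Lemma 13(b) $[x_A,o]$ starts with $[x_A,\eta tx_A]$, where $\eta\in\{1,b'^{-1}\}$.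

First we show that $d^*=d$. The element $k\ne1$ fixes $o\ne x_A$ and moves the directions at $o$, so $[x_A,kx_A]=[x_A,o]\cup k[o,x_A]$ is geodesic. Hence $[tx_A,tkx_A]$ starts with $[tx_A,t\eta tx_A]$, of length $\ell$. Its overlap with $[tx_A,x_A]$, also of length $\ell$, is less than $\ell$: otherwise $t\eta tx_A=x_A$, so $t\eta t\in H\cap\mathrm{Stab}(x_A)=A$ by Lemma 13(a), but $\varepsilon(t\eta t)=2$. So $[x_A,tkx_A]$ leaves $x_A$ along $[x_A,tx_A]$, that is, $d^*=d$.

So the directions of $L_1$ at $x_A$ are $zd$ and $b'^{-1}zd$, while the direction of $o$ is $\eta d$. Since $A$ acts freely on the directions at $x_A$, $\eta d$ is one of the former only if $\eta\in\{z,b'^{-1}z\}$. For $\eta=1$ this means $z=1$ or $z=b'$; for $\eta=b'^{-1}$ it means $z=b'^{-1}$ or $z=1$. All are excluded by the choice of $b'$. So $\mathrm{proj}_{L_1}(o)=x_A$, and (8) gives $\kappa_1(v)=100$. $\square$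

**Lemma 16.** (a) $|\kappa_0(U_a)|\le\frac14$ and $|\kappa_1(U_a)-100|\le\frac14$ for all $a\in A$.
(b) $\kappa_1(N_0)=100$ and $\kappa_0(N_1)=0$.
(c) The $N_i$ are distinct; $\kappa_j(N_i)=100$ for $j>i$, and $|\kappa_j(N_i)|<\frac12$ for $j<i$.
(d) The sets $\Sigma_j$ are pairwise disjoint.

*Proof.* (a) $U_a$ is $C$-upper, so it is neither $N_0$ nor $N_1$. In $R_{U_a}$ there is an edge $e=[x_A,o]$ with stabilizers $A$ and $\langle C,at\rangle$ at its ends. Both $at$ and $atk$ fix $o$, so $to=tko=a^{-1}o$, and the geodesics from $x_A$ to $tx_A$ and to $tkx_A$ are $x_A,a^{-1}o,tx_A$ and $x_A,a^{-1}o,tkx_A$. So $\ell=2$ both for $t$ and for $t_1$, and the unit on $L$ and on $L_1$ is $4$. The projections of $o$ to $L$ and $L_1$ are within $d(x_A,o)=1$ of $x_A$.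

(b) $R_{N_0}$ has an edge $e=[x_A,o]$ with stabilizers $H$ and $C$. Then $[x_A,tkx_A]$ is $x_A,\,to,\,tkx_A$ with edges $te\ne tke$, so $d^*=te$. The directions of $L_1$ at $x_A$ are $zte$ and $b'^{-1}zte$, neither equal to $e$, as $\varepsilon(zt)=\varepsilon(b'^{-1}zt)=1$. So $\mathrm{proj}_{L_1}(o)=x_A$ and $\kappa_1(N_0)=100$. $R_{N_1}$ has an edge $e=[x_A,o]$ with stabilizers $\langle A,tk\rangle$ and $C$. Since $tx_A=(tk)k^{-1}x_A$, $[x_A,tx_A]$ is $x_A,\,(tk)o,\,tx_A$. So the directions of $L$ at $x_A$ are $tke$ and $b'^{-1}tke$, both different from $e$, and $\kappa_0(N_1)=0$.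

(c) By translation $\kappa_{i+1}(N_i)=100$, $\kappa_{i-1}(N_i)=0$ and $N_{i+1}\ne N_i$. Suppose $N_j=N_i$ with $j-i>0$ minimal; then $j\ge i+2$. Lemma 15, applied repeatedly, gives $\kappa_{i+1}(N_i)=\dots=\kappa_{j-1}(N_i)=100$, but $\kappa_{j-1}(N_j)=0$. So all $N_i$ are distinct, and Lemma 15 gives $\kappa_j(N_i)=100$ for all $j>i$. If $j<i$ and $|\kappa_j(N_i)|\ge\frac12$, then $j\le i-2$, and Lemma 15 gives $\kappa_{j+1}(N_i)=\dots=\kappa_{i-1}(N_i)=100$, a contradiction.

(d) The $N_j$ are upper and distinct, and their links consist of lower vertices, so only links matter. Suppose $w\in\mathrm{lk}(N_i)\cap\mathrm{lk}(N_j)$ with $i<j$. By (7), $\mathrm{lk}(N_i)\cap\mathrm{lk}(N_{i+1})=\emptyset$, so $j\ge i+2$ and $w\notin\mathrm{lk}(N_{i+1})$. Lemma 14 for index $i+1$ gives $|\kappa_{i+1}(N_i)-\kappa_{i+1}(N_j)|\le14$. But by (c) this is greater than $100-\frac12$. $\square$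

## 11. The height and the translation length

For an upper vertex $v$ put
$$\mathrm{Pass}(v)=\{j\in\mathbb Z:\ v\ne N_j,\ \kappa_j(v)<50\}.$$
This set is always downward closed in $\mathbb Z$. If $v$ is none of the $N_i$ and $j\notin\mathrm{Pass}(v)$, then $\kappa_j(v)\ge50$, so $\kappa_{j+1}(v)=100$ by Lemma 15 and $j+1\notin\mathrm{Pass}(v)$. And by Lemma 16(c), $\mathrm{Pass}(N_i)=(-\infty,i-1]$.

**Lemma 17.** Let $v,v'$ be uppers adjacent to a lower $w$.
(a) If $w\in\Sigma_i$, then $\mathrm{Pass}(v)$ is $(-\infty,i-1]$ or $(-\infty,i]$.
(b) In all cases $\mathrm{Pass}(v)$ and $\mathrm{Pass}(v')$ differ by at most one element.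

*Proof.* (a) Let $j\ne i$. By Lemma 16(d) $w\notin\Sigma_j$, so $v\ne N_j$, and Lemma 14 for $v$ and $N_i$, both adjacent to $w$, gives $|\kappa_j(v)-\kappa_j(N_i)|\le14$. So by Lemma 16(c) $\kappa_j(v)<15$ for $j<i$ and $\kappa_j(v)\ge86$ for $j>i$. Only the membership of $i$ is open.

(b) If $w\in\Sigma_i$, use (a). If $w$ is in no $\Sigma_i$, then $v,v'$ are none of the $N_i$, and $|\kappa_j(v)-\kappa_j(v')|\le14$ for every $j$. If $j\in\mathrm{Pass}(v')\setminus\mathrm{Pass}(v)$, then $\kappa_j(v)\ge50$, so $\kappa_j(v')\ge36$, so $\kappa_{j+1}(v')=100$ by Lemma 15, and $j=\max\mathrm{Pass}(v')$. So there is at most one such $j$, and by symmetry at most one element of $\mathrm{Pass}(v)\setminus\mathrm{Pass}(v')$. The two sets are downward closed, hence nested, so one of these differences is empty. $\square$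

By Lemma 16(a), $0\in\mathrm{Pass}(U_a)$ and $1\notin\mathrm{Pass}(U_a)$, so $\mathrm{Pass}(U_a)=(-\infty,0]$. Any upper vertex is joined to $U_a$ by a path (Lemma 10), and along it Lemma 17(b) applies at each lower vertex. So for every upper $v$ there is $P(v)\in\mathbb Z$ with $\mathrm{Pass}(v)=(-\infty,P(v)]$. We have $P(U_a)=0$, $P(N_i)=i-1$, $P(\phi v)=P(v)+1$, and
$$d(v,v')\ge2\,|P(v)-P(v')|\qquad(v,v'\text{ upper}).\tag{9}$$

**Proposition 18.** $\phi$ acts loxodromically with stable translation length exactly $2$.

*Proof.* By (9), $d(v,\phi^jv)\ge2j$ for $v$ upper and $j\ge0$. Conversely, by (2), $d(l_a,\phi(l_{az^{-1}}))\le2$ for every $a$, via $U_a$. Applying $\phi^i$ with $az^{-i}$ in place of $a$ and adding up, $d(l_a,\phi^j(l_{az^{-j}}))\le2j$. Also $d(l_{az^{-j}},l_a)\le2$ via $N_0$. So $d(l_a,\phi^jl_a)\le2j+2$. $\square$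

## 12. Axes of powers and the condition $z^n=1$

Now the proof of Proposition 3 can be repeated in the complex.

**If $\phi^n$ $(n\ge1)$ has an axis, then $z^n=1$.** Let $(v_i)$ be an axis, $\phi^nv_i=v_{i+\tau}$; reversing indices if necessary, $\tau>0$. By (1) and Proposition 18, $\tau=\lambda(\phi^n)=2n$. Vertices alternate between lower and upper. Let $u_i$ be the consecutive uppers and $w_i$ the lower vertex between $u_{i-1}$ and $u_i$; so $\phi^nu_i=u_{i+n}$ and $\phi^nw_i=w_{i+n}$. Since $P(u_{i+n})=P(u_i)+n$ and $|P(u_i)-P(u_{i-1})|\le1$, we get $P(u_i)=P(u_{i-1})+1$ for all $i$. Shift indices so that $P(u_i)=i$.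

**Step 1: if $w_i\in\Sigma_m$, then $m=i$.** By Lemma 17(a) for $u_{i-1}$ and $u_i$, both $i-1$ and $i$ lie in $\{m-1,m\}$.

**Step 2: $w_i\in\mathrm{lk}(N_i)$ for all $i$.** By Step 1 it suffices to show that $w_i$ lies in some $\Sigma_m$. Suppose it lies in none. Then $u_{i-1},u_i$ are none of the $N_m$. As $i\notin\mathrm{Pass}(u_{i-1})$ and $i\in\mathrm{Pass}(u_i)$, $\kappa_i(u_{i-1})\ge50>\kappa_i(u_i)$, so $\kappa_i(u_{i-1})<64$ by Lemma 14. We compare with $u_{i-2}$, for which $i-1\notin\mathrm{Pass}(u_{i-2})$. If $u_{i-2}$ is none of the $N_m$, then $\kappa_{i-1}(u_{i-2})\ge50$, and Lemma 15 gives $\kappa_i(u_{i-2})=100$. If $u_{i-2}=N_m$, then $m-1=P(N_m)=i-2$, so $m=i-1$ and $\kappa_i(u_{i-2})=\kappa_i(N_{i-1})=100$ by Lemma 16(c). In both cases $\kappa_i(u_{i-2})-\kappa_i(u_{i-1})>36>14$, and $u_{i-2},u_{i-1}$ are both adjacent to $w_{i-1}$. So by Lemma 14 $w_{i-1}\in\mathrm{lk}(N_i)\subset\Sigma_i$. But by Step 1 $w_{i-1}\in\Sigma_m$ forces $m=i-1$, a contradiction.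

**Step 3: the labels.** By Lemma 11, $w_i=\phi^i(l_{a_i})$ for some $a_i\in A$. The vertices $w_i$ and $w_{i+1}$ have the common upper neighbor $u_i$. Applying $\phi^{-i}$, the vertices $l_{a_i}$ and $\phi(l_{a_{i+1}})=l'_{a_{i+1}z}$ have a common upper neighbor. By Lemma 12, $a_i=a_{i+1}z$. Hence $a_n=a_0z^{-n}$. From $\phi^nw_0=w_n$ we get $\phi^n(l_{a_0})=\phi^n(l_{a_n})$, so $a_0=a_n=a_0z^{-n}$ by Lemma 11, and $z^n=1$.

**If $z^n=1$ $(n\ge1)$, then $\phi^n$ has an axis.** For any $a\in A$ put
$$w_i=\phi^i(l_{az^{-i}}),\qquad u_i=\phi^i(U_{az^{-i}})\qquad(i\in\mathbb Z).$$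
Then $w_i\sqsubset u_i$, and by (2) $w_{i+1}=\phi^i\big(\phi(l_{az^{-i}z^{-1}})\big)\sqsubset\phi^i(U_{az^{-i}})=u_i$. So $\dots,w_i,u_i,w_{i+1},u_{i+1},\dots$ is an edge path $\gamma_a$ with $P(u_i)=i$. By (9), $d(u_i,u_j)=2|i-j|$, so $\gamma_a$ is a bi-infinite geodesic. Since $\phi(w_i)=\phi^{i+1}(l_{(az)z^{-(i+1)}})$, and similarly for $u_i$, we have $\phi(\gamma_a)=\gamma_{az}$, with the index advanced by one. If $z^n=1$, then $\phi^n(w_i)=\phi^{i+n}(l_{az^{-(i+n)}})=w_{i+n}$ and likewise $\phi^n(u_i)=u_{i+n}$. So $\gamma_a$ is an axis for $\phi^n$, with shift $2n$.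

Together with Lemmas 8 and 10 and Proposition 18 this proves Theorem 4. $\square$

For $\Gamma=F_3=\langle a,c,t\rangle$ and $\mathcal A=\{[\langle a\rangle],[\langle c\rangle]\}$ the outer automorphism
$$a\mapsto a,\qquad t\mapsto t_1=atc,\qquad c\mapsto p_1^{100}\,c\,p_1^{-100},\qquad p_1=t_1\,a\,t_1^{-1}a^2,$$
acts loxodromically on the nonempty connected graph $\mathcal{FF}(\Gamma;\mathcal A)$, with stable translation length $2$. It carries the geodesic $\gamma_{a'}$ to $\gamma_{a'a}$ for every $a'\in\langle a\rangle$ and never returns; no power $\phi^n$, $n\ge1$, has a bi-infinite geodesic axis.
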